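\title{Sylvester--Gallai configurations over the quaternions are coplanar}

\begin{abstract}
A Sylvester--Gallai configuration is a finite set of points in which the line through any two points contains a third. We prove that every such configuration in a projective space over the quaternions lies in a plane. The proof bounds from below the rank of the matrix of linear relations among collinear triples, after a diagonal scaling that prescribes its row and column sums. The same inequality gives a dimension bound for sets in which each point is joined to at least $k$ others by lines with three or more points, the classification of the smallest non-collinear configuration, which has nine points, and the sharp lower bound $N-1$ for the number of ordinary lines of a non-coplanar set of $N$ points.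
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{H}$ be the division ring of real quaternions and let $n\ge 2$. The \emph{points} of the projective space $P^n(\mathbb{H})$ are the $1$-dimensional subspaces of the right vector space $\mathbb{H}^{n+1}$, its \emph{lines} are the $2$-dimensional subspaces and its \emph{planes} are the $3$-dimensional subspaces. A set of points is \emph{collinear} if it is contained in a line and \emph{coplanar} if it is contained in a plane. A \emph{Sylvester--Gallai configuration} (SGC) is a finite set $\mathcal{S}$ of points such that for any two distinct points of $\mathcal{S}$ there is a third point of $\mathcal{S}$ collinear with them.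

A set with at most one point is an SGC because there is nothing to check, no SGC has exactly two points, and any collinear set of at least three points is an SGC. Each collinear triple is a linear relation among three vectors, and an SGC has one for every pair of points. One therefore expects its span to be small, and asks how small. The answer depends on the scalars. Over the field with two elements the whole projective space is an SGC, since the line through $[x]$ and $[y]$ contains $[x+y]$, so there is no bound at all. Over $\mathbb{R}$ every SGC is collinear; this is the Sylvester--Gallai theorem. Over $\mathbb{C}\subset\mathbb{H}$ there are non-collinear examples, such as the nine inflection points of the cubic $x^3+y^3+z^3+xyz=0$ in $P^2(\mathbb{C})$, which we write out in Section~\ref{sec:nine}. Over $\mathbb{H}$ it is known that every SGC is contained in a projective subspace of dimension at most $3$, and that a non-coplanar SGC has at least $51$ points. Both answers to the remaining question are plausible: passing from $\mathbb{R}$ to $\mathbb{C}$ gains a dimension, so passing to $\mathbb{H}$ might gain another, but no small example can show it. The question, posed by Pretorius and Swanepoel \cite{PS},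 is:
\begin{quote}
\emph{Is an SGC in $P^n(\mathbb{H})$ always coplanar?}
\end{quote}
The answer is yes. Our proof uses neither of the two known facts over $\mathbb{H}$ just quoted.

Throughout, $\mathcal{S}$ is a set of $N$ points in some $P^n(\mathbb{H})$, and $d$ is the dimension of its span as a right vector space. Thus $\mathcal{S}$ is collinear if and only if $d\le 2$, and coplanar if and only if $d\le 3$.

\begin{theorem}\label{thm:main}
An SGC with $N\ge 3$ points satisfies $d\le \dfrac{4N}{N+3}<4$. Hence every SGC in $P^n(\mathbb{H})$ is coplanar.
\end{theorem}

The nine inflection points show that ``coplanar'' cannot be improved to ``collinear''. Theorem~\ref{thm:main} is a special case of an inequality for sets in which only some pairs have a third point on their line. A line is \emph{ordinary} if it contains exactly two points of $\mathcal{S}$ and \emph{special} if it contains at least three. For $i\in\mathcal{S}$ let $o_i$ be the number of ordinary lines through $i$, and let $k_i$ be the number of points of $\mathcal{S}\setminus\{i\}$ joined to $i$ by a special line. Each ordinary line through $i$ accounts for one other point, so $k_i=N-1-o_i$. The set $\mathcal{S}$ is an SGC exactly when it has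 no ordinary line, that is, when $k_i=N-1$ for all $i$.

\begin{theorem}\label{thm:dim}
If $N\ge 1$, all $k_i>0$ and $X=\sum_{i\in\mathcal{S}} 1/k_i$, then
\[
d\le \frac{4NX}{N+4X}.
\]
\end{theorem}

The quantity $X$ is at least $N/(N-1)$, with equality exactly for an SGC, and it grows as special lines become scarce. Three further results follow from Theorem~\ref{thm:dim}.

\begin{theorem}\label{thm:degree}
If $N\ge 1$ and every $k_i\ge k\ge 1$, then $d\le 4N/(k+4)$. Equality is attained for $k=2$ and for $k=8$, for infinitely many $N$ in each case.
\end{theorem}

The group $PGL_3(\mathbb{H})$ is the quotient of the group of invertible $3\times 3$ quaternionic matrices by its center, the nonzero real scalar matrices; it acts on $P^2(\mathbb{H})$. A set contained in a plane is regarded as a subset of $P^2(\mathbb{H})$ by choosing a basis of that plane, and another choice changes it by an element of $PGL_3(\mathbb{H})$.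

\begin{theorem}\label{thm:nine}
A non-collinear SGC over $\mathbb{H}$ has at least $9$ points. With exactly $9$ points it is equivalent, under $PGL_3(\mathbb{H})$, to the set of inflection points of the cubic $x^3+y^3+z^3+xyz=0$.
\end{theorem}

\begin{theorem}\label{thm:ordinary}
A non-coplanar set of $N$ points over $\mathbb{H}$ has at least $N-1$ ordinary lines. Equality holds if and only if the set consists of a non-collinear planar SGC together with one point off its plane.
\end{theorem}

Theorem~\ref{thm:main} says that a non-coplanar set has an ordinary line, and Theorem~\ref{thm:ordinary} says how many it must have. The bound is attained by the nine inflection points together with one point off their plane, where $N=10$, and by Theorem~\ref{thm:nine} equality forces $N\ge 10$.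

\section{Linear algebra over the quaternions}\label{sec:linear}

A quaternion is $q=q_0+q_1\mathbf{i}+q_2\mathbf{j}+q_3\mathbf{k}$ with real $q_0,\dots,q_3$ and $\mathbf{i}^2=\mathbf{j}^2=\mathbf{k}^2=\mathbf{i}\mathbf{j}\mathbf{k}=-1$. Its real part is $\operatorname{Re}q=q_0$, its conjugate is $\bar q=2q_0-q$, and $|q|^2=q\bar q=\sum_l q_l^2$. We use the rules $|pq|=|p|\,|q|$ and $\overline{pq}=\bar q\,\bar p$, the fact that real numbers commute with all quaternions, and the fact that $\operatorname{Re}(\bar p q)$ is the Euclidean inner product on $\mathbb{H}=\mathbb{R}^4$.

Elements of $\mathbb{H}^m$ are columns, scalars act on the right and matrices act on the left, so that $A(x\lambda)=(Ax)\lambda$. The point spanned by $x\neq 0$ is $[x]=\{x\lambda:\lambda\in\mathbb{H}\}$. Bases, dimension and the rank--nullity formula are valid over any division ring. The \emph{rank} of a matrix is the dimension of its image, which is the right span of its columns. A subspace of dimension $\rho$ over $\mathbb{H}$ has dimension $4\rho$ over $\mathbb{R}$. The conjugate transpose satisfies $(AB)^*=B^*A^*$, and $M$ is \emph{Hermitian} if $M^*=M$; the diagonal entries of a Hermitian matrix are real. Dimension counts give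 the usual incidence rules: two distinct points lie on exactly one line, a line not contained in a plane meets it in at most one point, and a line together with a point lies in a plane.

\begin{lemma}\label{lem:complex}
Vectors $x_1,\dots,x_m\in\mathbb{C}^{n+1}$ are linearly independent over $\mathbb{C}$ if and only if they are linearly independent over $\mathbb{H}$.
\end{lemma}

\begin{proof}
A relation over $\mathbb{C}$ is a relation over $\mathbb{H}$. Conversely, every quaternion is uniquely $\alpha+\beta\mathbf{j}$ with $\alpha,\beta\in\mathbb{C}$, so $\sum_l x_l(\alpha_l+\beta_l\mathbf{j})=0$ means $\sum_l x_l\alpha_l=0$ and $\sum_l x_l\beta_l=0$.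
\end{proof}

Hence $P^n(\mathbb{C})$ embeds in $P^n(\mathbb{H})$ with the same collinear and coplanar sets, and all our theorems apply to complex and real point sets.

The tool that produces lower bounds for ranks is the following inequality: a Hermitian matrix whose diagonal carries most of its mass has large rank. Over $\mathbb{C}$ one compares the sum of the eigenvalues with the sum of their squares. Over $\mathbb{H}$ the sum of the diagonal entries is not invariant under change of basis (already $\mathbf{j}\mathbf{i}\mathbf{j}^{-1}=-\mathbf{i}$), so we apply the argument to the underlying real map.

\begin{lemma}\label{lem:rank}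
Let $M\neq 0$ be a Hermitian $N\times N$ matrix over $\mathbb{H}$. Then
\[
\operatorname{rank} M\ \ge\ \frac{\bigl(\sum_i M_{ii}\bigr)^2}{\sum_{i,j}|M_{ij}|^2}.
\]
\end{lemma}

\begin{proof}
Let $\rho=\operatorname{rank}M$ and let $L$ be the real $4N\times 4N$ matrix of the map $x\mapsto Mx$ on $\mathbb{H}^N=\mathbb{R}^{4N}$. The standard inner product is $\operatorname{Re}(x^*y)$, and $x^*My=(Mx)^*y$, so $L$ is symmetric. Its image is a subspace of quaternionic dimension $\rho$, so $L$ has rank $4\rho$. The $4\times 4$ block of $L$ in position $(i,j)$ is the matrix of left multiplication by $q=M_{ij}$, with columns $q,q\mathbf{i},q\mathbf{j},q\mathbf{k}$, each of length $|q|$. Thus the squares of the entries of $L$ sum to $4\sum_{i,j}|M_{ij}|^2$. The diagonal blocks are $M_{ii}$ times the identity, so the trace of $L$ is $4\sum_i M_{ii}$.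

A real symmetric matrix of rank $4\rho$ has $4\rho$ nonzero eigenvalues $\lambda_l$, counted with multiplicity. Their sum is the trace, and $\sum_l\lambda_l^2$ is the trace of $L^2=LL^{T}$, which is the sum of the squares of the entries. The Cauchy--Schwarz inequality $(\sum_l\lambda_l)^2\le 4\rho\sum_l\lambda_l^2$ reads $16(\sum_i M_{ii})^2\le 4\rho\cdot 4\sum_{i,j}|M_{ij}|^2$.
\end{proof}

\section{The nine inflection points and the idea of the proof}\label{sec:nine}

The inflection points of a plane cubic $f=0$ over $\mathbb{C}$ are its nonsingular points at which the determinant of the matrix of second derivatives of $f$ vanishes. For $f=x^3+y^3+z^3+xyz$ this determinant is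
\[
\det\begin{pmatrix}6x&z&y\\ z&6y&x\\ y&x&6z\end{pmatrix}=218\,xyz-6(x^3+y^3+z^3).
\]
It vanishes together with $f$ exactly when $xyz=0$ and $x^3+y^3+z^3=0$. The solutions are the nine points represented by
\[
\xi_\alpha=(0,1,-\alpha),\qquad \eta_\beta=(-\beta,0,1),\qquad \zeta_\gamma=(1,-\gamma,0),
\]
where $\alpha,\beta,\gamma$ run over the complex cube roots of unity and we write columns as rows to save space. These points are nonsingular, because at each of them the derivative of $f$ in the coordinate equal to $1$ is $3$. Let $\mathcal{I}$ be the set of these nine points.

The cube roots of unity sum to zero, and so do their squares. This gives three relations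
\[
\sum_\alpha \xi_\alpha\alpha=0,\qquad \sum_\beta\eta_\beta\beta=0,\qquad \sum_\gamma\zeta_\gamma\gamma=0 .
\]
The identity $\xi_\alpha\beta\gamma+\eta_\beta+\zeta_\gamma\beta=(0,0,1-\alpha\beta\gamma)$ gives nine more, one for each choice with $\alpha\beta\gamma=1$. Every pair of points occurs in exactly one of these twelve collinear triples: two points named by the same letter in one of the first kind, and two points named by different letters in one of the second kind, because two of $\alpha,\beta,\gamma$ determine the third. So $\mathcal{I}$ is an SGC, with $k_i=8$ for all $i$. It is not collinear, since $\eta_1$ is off the line $x=0$ through the $\xi_\alpha$, and so $d=3$.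

Now forget the ambient plane and bound $d$ from the relations alone. Let $V$ be the matrix whose columns are the nine vectors, and let $B$ be the $9\times 12$ matrix whose columns are the coefficient vectors of the twelve relations. Then $VB=0$, so $\operatorname{rank}B\le 9-d$, and an upper bound for $d$ amounts to a lower bound for the rank of $B$. The Hermitian matrix $M=BB^*$ has rank at most that of $B$. All nonzero entries of $B$ have absolute value $1$. Each point lies in four triples, so $M_{ii}=4$. Two points lie in one common triple, so for $i\ne j$ the entry $M_{ij}$ is a single product and $|M_{ij}|=1$. Lemma~\ref{lem:rank} gives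
\[
\operatorname{rank}M\ge\frac{36^2}{9\cdot 16+72}=6,
\]
and therefore $d\le 3$, the true value.

The same computation applies to any SGC of $N$ points in which every special line has three points and the representing vectors can be chosen so that all relation coefficients have absolute value $1$. Then $M_{ii}=(N-1)/2$ and $|M_{ij}|=1$, so that
\[
N-d\ \ge\ \frac{N^2(N-1)^2/4}{N(N-1)^2/4+N(N-1)}=\frac{N(N-1)}{N+3},
\]
which is the bound $d\le 4N/(N+3)$ of Theorem~\ref{thm:main}. The general proof shows that this idealized case is the worst one. Two difficulties have to be met. First, a line may contain more than three points, so that a pair lies in several collinear triples; we keep them all and weight them so that each pair has total weight $1$. Second, the coefficients have unequal sizes. We may rescale each vector and each relation, that is, each row and each column of $B$. This is too little freedom to prescribe the size of every entry, but it suffices to prescribe the sum of the $|B_{iT}|^2$ along each row and each column. The row sums are the diagonal entries of $M$. The column sums bound the off-diagonal part, because for three numbers with a given sum, the sum of the pairwise products is largest when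 the numbers are equal.

\section{Proof of the dimension bound}\label{sec:dim}

In this section $\mathcal{S}$ satisfies the hypotheses of Theorem~\ref{thm:dim}.

\subsection{Weighted triples and the matrix of relations}

Let $\mathcal{T}$ be the set of all collinear $3$-element subsets of $\mathcal{S}$. If $T\in\mathcal{T}$ lies on a line with exactly $r$ points of $\mathcal{S}$, put $w_T=1/(r-2)$. A pair $\{i,j\}$ on an ordinary line lies in no triple of $\mathcal{T}$. A pair on a special line with $r$ points lies in exactly $r-2$ triples, each of weight $1/(r-2)$, so their weights sum to $1$. Fix $i$ and add these equations over the $k_i$ points $j$ joined to $i$ by a special line. Each $T\ni i$ is counted twice, once for each of its other two points, and so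
\begin{equation}\label{eq:weights}
\sum_{T\ni i}w_T=\frac{k_i}{2}\qquad(i\in\mathcal{S}).
\end{equation}

Choose a vector $x_i$ representing each point $i$, and let $V$ be the matrix with columns $x_i$; it has rank $d$. For $T=\{i,j,l\}\in\mathcal{T}$ the three vectors lie in a $2$-dimensional space, so there is a nontrivial relation $x_ib_{iT}+x_jb_{jT}+x_lb_{lT}=0$. All three coefficients are nonzero, for otherwise two distinct points would have dependent vectors. Put $b_{mT}=0$ for $m\notin T$. The matrix $B=(b_{iT})$, with rows indexed by $\mathcal{S}$ and columns by $\mathcal{T}$, satisfies $VB=0$, and $b_{iT}\ne 0$ exactly when $i\in T$.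

\subsection{Scaling}

The next lemma says that the row and column sums of any one matrix can be imposed, by positive diagonal scaling, on every nonnegative matrix with the same zero pattern.

\begin{lemma}\label{lem:scaling}
Let $(y_{iT})$ and $(p_{iT})$ be real matrices of the same size with nonnegative entries, such that $y_{iT}>0$ if and only if $p_{iT}>0$. Then there are real numbers $u_i$ and $v_T$ such that the matrix $z_{iT}=y_{iT}e^{u_i+v_T}$ has the same row sums and the same column sums as $(p_{iT})$.
\end{lemma}

\begin{proof}
Let $I$ be the set of positions $(i,T)$ with $y_{iT}>0$. We look for a function whose critical points are the solutions, and take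
\[
F(u,v)=\sum_{(i,T)\in I}\bigl(y_{iT}e^{u_i+v_T}-p_{iT}(u_i+v_T)\bigr).
\]
Indeed $\partial F/\partial u_i=\sum_T (z_{iT}-p_{iT})$ and $\partial F/\partial v_T=\sum_i(z_{iT}-p_{iT})$, so it suffices to show that $F$ attains its minimum. The sublevel sets of $F$ are unbounded, because $F$ does not change when a constant is added to all $u_i$ and subtracted from all $v_T$. We therefore pass to the variables on which $F$ really depends. Let $W\subset\mathbb{R}^I$ be the image of the linear map $(u,v)\mapsto s=(u_i+v_T)_{(i,T)\in I}$. Then $F(u,v)=G(s)$, where $G(s)=\sum_{\iota\in I}\varphi_\iota(s_\iota)$ and $\varphi_\iota(\sigma)=y_\iota e^{\sigma}-p_\iota\sigma$. Each $\varphi_\iota$ is continuous and tends to $+\infty$ as $\sigma\to+\infty$, since $y_\iota>0$, and as $\sigma\to-\infty$, since $p_\iota>0$; in particular it is bounded below. If $G(s)\le G(0)$, then each $\varphi_\iota(s_\iota)$ is at most $G(0)$ minus the lower bounds of the other terms, and so each coordinate $s_\iota$ is bounded. Hence $\{s\in W: G(s)\le G(0)\}$ is compact and nonempty, and $G$ attains its minimum on $W$. Any $(u,v)$ that maps to a minimum point minimizes $F$.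
\end{proof}

The equality of the zero patterns is needed. The $2\times 2$ matrix with rows $(1,1)$ and $(0,1)$ cannot be scaled to the row and column sums of the identity matrix: the first column forces $z_{11}=1$, and then the first row forces $z_{12}=0$.

It remains to choose the model matrix $(p_{iT})$. Its row sums should be $1$, to normalize the diagonal of $M$. Its entries should be proportional to $w_T$, because the estimate below divides by $w_T$ and we can only sum expressions linear in $w_T$, by \eqref{eq:weights}. This leads to
\[
p_{iT}=\frac{2w_T}{k_i}\quad(i\in T),\qquad p_{iT}=0\quad(i\notin T),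
\]
which is where the hypothesis $k_i>0$ is used: if $k_i=0$, row $i$ of $B$ is zero and no scaling gives it sum $1$. By \eqref{eq:weights} the row sums of $(p_{iT})$ are $1$. Apply Lemma~\ref{lem:scaling} with $y_{iT}=|b_{iT}|^2$, and put $C_{iT}=e^{u_i/2}b_{iT}e^{v_T/2}$. Then $|C_{iT}|^2=z_{iT}$, the entries vanish for $i\notin T$, and
\begin{equation}\label{eq:sums}
\sum_{T}z_{iT}=1\quad(i\in\mathcal{S}),\qquad \sum_{i\in T}z_{iT}=c_T:=2w_T\sum_{i\in T}\frac1{k_i}\quad(T\in\mathcal{T}).
\end{equation}
We have $C=DBE$ with $D$ and $E$ invertible real diagonal matrices, so $(VD^{-1})C=VBE=0$. The columns of $VD^{-1}$ are nonzero real multiples of the $x_i$, so this matrix has rank $d$ and its kernel, which contains the columns of $C$, has dimension $N-d$. The image of the Hermitian matrix $M=CC^*$ lies in the image of $C$. Therefore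
\begin{equation}\label{eq:upper}
\operatorname{rank}M\le N-d .
\end{equation}
By \eqref{eq:sums}, $M_{ii}=\sum_T|C_{iT}|^2=1$, and Lemma~\ref{lem:rank} gives
\begin{equation}\label{eq:lower}
\operatorname{rank}M\ge\frac{N^2}{N+\sum_{i\ne j}|M_{ij}|^2}.
\end{equation}

\subsection{The off-diagonal entries}

\begin{lemma}\label{lem:off}
We have $\sum_{i\ne j}|M_{ij}|^2\le 4X$, the sum being over ordered pairs.
\end{lemma}

\begin{proof}
For $i\ne j$ we have $M_{ij}=\sum_{T\supset\{i,j\}}C_{iT}\overline{C_{jT}}$. If the line through $i$ and $j$ is ordinary, the sum is empty. If it is special with $r$ points, the sum has $r-2$ terms, of absolute values $\sqrt{z_{iT}z_{jT}}$, and $r-2=1/w_T$ for each $T$ that occurs. By the triangle and Cauchy--Schwarz inequalities,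
\[
|M_{ij}|^2\le (r-2)\sum_{T\supset\{i,j\}}z_{iT}z_{jT}=\sum_{T\supset\{i,j\}}\frac{z_{iT}z_{jT}}{w_T}.
\]
Sum over all ordered pairs and collect the terms by $T$. The ordered pairs of distinct points of $T$ contribute $\sum z_{iT}z_{jT}=c_T^2-\sum_{i\in T}z_{iT}^2$, and three numbers with sum $c_T$ have $\sum_{i\in T}z_{iT}^2\ge c_T^2/3$. Hence
\[
\sum_{i\ne j}|M_{ij}|^2\le\frac23\sum_T\frac{c_T^2}{w_T}=\frac83\sum_T w_T\Bigl(\sum_{i\in T}\frac1{k_i}\Bigr)^{2}\le 8\sum_Tw_T\sum_{i\in T}\frac1{k_i^2},
\]
where the last step is again $(\text{sum of three numbers})^2\le 3\,(\text{sum of their squares})$. Exchanging the order of summation and using \eqref{eq:weights}, the right side equals $8\sum_i k_i^{-2}\cdot k_i/2=4X$.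
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
By \eqref{eq:upper}, \eqref{eq:lower} and Lemma~\ref{lem:off} we have $N-d\ge N^2/(N+4X)$, and $N-N^2/(N+4X)=4NX/(N+4X)$.
\end{proof}

\begin{remark}
The scalars enter through the multiplicative absolute value $|q|^2=q\bar q$, which is positive for $q\neq 0$, and through the positive real numbers, which are central and can be used for scaling. A finite field offers neither, in accordance with the example in the introduction. Commutativity is not used, and the argument treats $\mathbb{R}$, $\mathbb{C}$ and $\mathbb{H}$ alike.
\end{remark}

\section{Coplanarity and the bound in terms of $k$}\label{sec:coplanar}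

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In an SGC with $N\ge 3$ points, $k_i=N-1>0$ for all $i$, so $X=N/(N-1)$. Theorem~\ref{thm:dim} gives
\[
d\le\frac{4N\cdot\frac{N}{N-1}}{N+\frac{4N}{N-1}}=\frac{4N}{(N-1)+4}=\frac{4N}{N+3}<4 .
\]
So $d\le 3$. An SGC with $N<3$ has at most one point and is coplanar as well.
\end{proof}

\begin{remark}
The bound $4N/(N+3)$ tends to $4$, so no constant factor can be given away. With $cX$ in place of $4X$ in Lemma~\ref{lem:off} one obtains $d\le cN/(N-1+c)$, which exceeds $4$ for large $N$ as soon as $c>4$. Discarding the term $\sum_{i\in T}z_{iT}^2$ in the proof of that lemma, for instance, gives $c=6$.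
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:degree}]
Here $X\le N/k$. The bound of Theorem~\ref{thm:dim} is the reciprocal of $\frac1N+\frac1{4X}$, so it increases with $X$, and at $X=N/k$ it equals $4N/(k+4)$.

For equality, let $\mathcal{S}_0$ be a set of $N_0$ points spanning a space $U$ of dimension $d_0$, and place one copy of $\mathcal{S}_0$ in each summand of $U\oplus\dots\oplus U$, with $m$ summands. The union has $N=mN_0$ and $d=md_0$. If $[x]$ and $[y]$ lie in different summands, any further point of their line is $[x\lambda+y\mu]$ with $\lambda,\mu\ne 0$; it has two nonzero components and so is not in the union. The line through two points of one summand stays in that summand. Hence the numbers $k_i$ are those of $\mathcal{S}_0$. For three points on a line we get $k=2$, $N=3m$ and $d=2m=4N/6$. For $\mathcal{S}_0=\mathcal{I}$ we get $k=8$, $N=9m$ and $d=3m=4N/12$.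
\end{proof}

\section{The smallest non-collinear configuration}\label{sec:smallest}

We prove Theorem~\ref{thm:nine}. A non-collinear SGC has $N\ge 3$ and $d\ge 3$, so Theorem~\ref{thm:main} gives $3(N+3)\le 4N$, that is, $N\ge 9$. Now let $\mathcal{S}$ be a non-collinear SGC with $N=9$; then $d=3$. We determine first the pattern of collinear triples and then the coordinates.

\begin{lemma}\label{lem:three}
Every line through two points of $\mathcal{S}$ contains exactly three points of $\mathcal{S}$.
\end{lemma}

\begin{proof}
Such a line contains at least three points. Suppose that a line $L$ contains $r\ge 4$ points of $\mathcal{S}$, and let $P\in\mathcal{S}$ be off $L$. The $r$ lines joining $P$ to the points of $\mathcal{S}$ on $L$ share only $P$, and each meets $L$ in one point. Each contains a third point of $\mathcal{S}$, so these are $r$ distinct points off $L$, different from $P$. Thus $9\ge r+1+r$, so $r=4$, all nine points are accounted for, and each of the four lines has exactly three points of $\mathcal{S}$. This holds for each of the five points $P$ off $L$. Fix $A\in\mathcal{S}$ on $L$. Every line from $A$ to a point of $\mathcal{S}$ off $L$ contains exactly two points of $\mathcal{S}$ off $L$,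 so these lines split five points into pairs, which is impossible.
\end{proof}

Call the collinear triples \emph{blocks}. Every pair of points lies in exactly one block, so the blocks form a Steiner triple system on nine points. It is well known that this system is unique, namely the affine plane over $\mathbb{F}_3$; we include the short proof.

\begin{lemma}\label{lem:sts}
The points of $\mathcal{S}$ can be labeled $p_{xy}$, with $(x,y)\in\mathbb{F}_3^2$, so that three distinct points form a block if and only if their labels sum to zero.
\end{lemma}

\begin{proof}
Each point lies in $8/2=4$ blocks, and there are $9\cdot 4/3=12$ blocks. Let $K$ be a block and $P\notin K$. Three of the blocks through $P$ join it to the points of $K$, so exactly one is disjoint from $K$. Thus the blocks disjoint from $K$ partition the six points outside $K$; there are two of them, $K'$ and $K''$, and they are disjoint from each other. The two blocks disjoint from $K'$ are then $K$ and $K''$, and those disjoint from $K''$ are $K$ and $K'$. So the blocks fall into four classes, each a partition of $\mathcal{S}$ into three blocks, and blocks from different classes meet. Number the blocks of one class by $x\in\mathbb{F}_3$ and those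 of a second class by $y\in\mathbb{F}_3$, and label each point by the two blocks that contain it. Two blocks share at most one point, so the labeling is injective, hence bijective. Each of the other six blocks meets every block of the two classes, so its labels have three different $x$ and three different $y$. There are only $3!=6$ such triples, so all of them are blocks. Finally, three elements of $\mathbb{F}_3$ sum to zero exactly when they are all equal or all different, so the triples of distinct labels with sum zero are those with constant $x$, those with constant $y$, and the six triples just found.
\end{proof}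

The points $p_{00},p_{10},p_{01}$ are not collinear, so vectors $e_1,e_2,e_3$ representing them form a basis of the plane. The point $p_{20}$ lies on the line $p_{00}p_{10}$, so $p_{20}=[e_1\lambda+e_2\mu]$ with $\lambda,\mu\neq0$; replace $e_1,e_2$ by $e_1\lambda,e_2\mu$. The point $p_{02}$ lies on the line $p_{00}p_{01}$, so $p_{02}=[e_1+e_3\nu]$ with $\nu\ne0$; replace $e_3$ by $e_3\nu$. Now
\[
p_{00}=[e_1],\quad p_{10}=[e_2],\quad p_{01}=[e_3],\quad p_{20}=[e_1+e_2],\quad p_{02}=[e_1+e_3].
\]
We denote blocks by their labels. From $\{10,01,22\}$ we have $p_{22}=[e_2+e_3a]$ with $a\ne0$, and this is the only parameter: each remaining point is the intersection of two known lines. In each case the first block gives a representing vector with one unknown, and the second expresses it as a combination with coefficients $\lambda,\mu$.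
\begin{itemize}
\item By $\{10,02,21\}$, $p_{21}=[e_1+e_2s+e_3]$. By $\{20,21,22\}$, this vector equals $(e_1+e_2)\lambda+(e_2+e_3a)\mu$, so $\lambda=1$, $a\mu=1$ and $s=1+a^{-1}$.
\item By $\{20,01,12\}$, $p_{12}=[e_1+e_2+e_3s]$. By $\{02,12,22\}$, this vector equals $(e_1+e_3)\lambda+(e_2+e_3a)\mu$, so $\lambda=\mu=1$ and $s=1+a$.
\item By $\{20,02,11\}$, $p_{11}=[(e_1+e_2)+(e_1+e_3)s]$. By $\{00,11,22\}$, this vector equals $e_1\lambda+(e_2+e_3a)\mu$, so $\mu=1$ and $s=a$. Thus $p_{11}=[e_1(1+a)+e_2+e_3a]$.
\end{itemize}
The block $\{10,11,12\}$ now constrains $a$. It gives
\[
e_1(1+a)+e_2+e_3a=e_2\lambda+\bigl(e_1+e_2+e_3(1+a)\bigr)\mu .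
\]
The coefficients of $e_1$ give $\mu=1+a$, and those of $e_3$ give $a=(1+a)\mu=(1+a)^2$, that is,
\[
a^2+a+1=0 .
\]

Over $\mathbb{H}$ this equation has a whole sphere of solutions, and we must show that they give equivalent sets. Put $h=a+\frac12$, so that $h^2=-\frac34$. Write $h=h_0+g$ with $h_0$ real and $g$ purely imaginary. Then $h^2=h_0^2-|g|^2+2h_0g$, so $h_0g=0$; since $g=0$ would make $h^2$ nonnegative, $h_0=0$. Let $h'=\frac{\sqrt3}{2}\mathbf{i}$, which also has square $-\frac34$. If $h\ne -h'$, then $q=h+h'\neq 0$ satisfies $qh'=hh'+h'^2=hh'+h^2=hq$. If $h=-h'$, then $q=\mathbf{j}$ satisfies $qh'=hq$. In both cases $h=qh'q^{-1}$, and so $a=q\omega q^{-1}$ with $\omega=-\frac12+h'=e^{2\pi\mathbf{i}/3}$.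

Identify the plane with $P^2(\mathbb{H})$ by the basis $e_1,e_2,e_3$. The diagonal matrix with all three entries $q^{-1}$ sends the point with coordinates $(\lambda_1,\lambda_2,\lambda_3)$ to the point with coordinates $(q^{-1}\lambda_l)_l$, which is also the point with coordinates $(q^{-1}\lambda_lq)_l$. Conjugation by $q$ is a ring automorphism that fixes $\mathbb{R}$ and sends $a$ to $\omega$. The coordinates found above are $0,1,a,1+a,1+a^{-1}$, so this matrix maps $\mathcal{S}$ to the set given by the same formulas with $a=\omega$. Hence all non-collinear SGCs with nine points are equivalent under $PGL_3(\mathbb{H})$ to this one set. Since $\mathcal{I}$ is one of them, Theorem~\ref{thm:nine} is proved.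

\section{Ordinary lines of non-coplanar sets}\label{sec:ordinary}

Let $t(\mathcal{S})$ be the number of ordinary lines of $\mathcal{S}$, so that $\sum_i o_i=2t(\mathcal{S})$. If there are few ordinary lines and they are spread evenly, then $X$ is close to its value for an SGC, and Theorem~\ref{thm:dim} forces $d<4$. This fails when many ordinary lines pass through one point, for then $1/k_i$ is large or undefined. Such a point we delete, and we use induction. Deletion gains one ordinary line per step, which would prove the bound $N-1$ but would not identify the cases of equality. We therefore set aside the sets with all points but one in a plane, which can be counted directly, and prove a bound larger by one for all other sets.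

\begin{proposition}\label{prop:generic}
If $N\ge 5$ and no $N-1$ points of $\mathcal{S}$ are coplanar, then $t(\mathcal{S})\ge N$.
\end{proposition}

\begin{proof}
Write $t=t(\mathcal{S})$ and use induction on $N$. If $N=5$, no three points are collinear, since three collinear points and a fourth point would be coplanar. So all ten pairs span ordinary lines and $t=10$. Let $N\ge 6$.

\emph{Case A: $o_i\le (N-1)/3$ for all $i$.} Then $k_i\ge\frac23(N-1)>0$ and
\[
\frac1{k_i}=\frac1{N-1}+\frac{o_i}{(N-1)k_i}\le\frac1{N-1}+\frac{3o_i}{2(N-1)^2}.
\]
Summing over $i$ gives $X\le\frac{N}{N-1}+\frac{3t}{(N-1)^2}$. As $\mathcal{S}$ is not coplanar, $d\ge 4$, and Theorem~\ref{thm:dim} gives $N+4X\le NX$, that is, $X\ge\frac{N}{N-4}$. Hence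
\[
\frac{3t}{(N-1)^2}\ge\frac{N}{N-4}-\frac{N}{N-1}=\frac{3N}{(N-1)(N-4)},
\]
and $t\ge N(N-1)/(N-4)>N$.

\emph{Case B: $o_A>(N-1)/3$ for some point $A$.} Let $\mathcal{S}'=\mathcal{S}\setminus\{A\}$.

Suppose first that no $N-2$ points of $\mathcal{S}'$ are coplanar. By induction $t':=t(\mathcal{S}')\ge N-1$. An ordinary line of $\mathcal{S}'$ that avoids $A$ is an ordinary line of $\mathcal{S}$. An ordinary line of $\mathcal{S}'$ through $A$ is special for $\mathcal{S}$ and contains two of the $k_A$ points joined to $A$ by special lines. Different lines through $A$ use disjoint pairs, so there are at most $k_A/2$ lines of this kind. Adding the $o_A$ ordinary lines of $\mathcal{S}$ through $A$, we get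
\[
t\ge o_A+t'-\frac{N-1-o_A}{2}=t'+\frac{3o_A-(N-1)}{2}>t' .
\]
The threshold $(N-1)/3$ was chosen to make this inequality strict. It gives $t\ge t'+1\ge N$.

Otherwise $\mathcal{S}=\mathcal{Q}\cup\{A,A'\}$, where $\mathcal{Q}$ consists of $N-2$ points in a plane $\Pi$. Neither $A$ nor $A'$ lies in $\Pi$, since no $N-1$ points are coplanar. So the line $AA'$ meets $\Pi$ in at most one point, and at least $N-3$ points $P\in\mathcal{Q}$ are off $AA'$. For such $P$ the line $AP$ meets $\Pi$ only in $P$, because $A\notin\Pi$, and it does not contain $A'$, because $P$ is off $AA'$. So $AP$ is ordinary, and the same argument with $A$ and $A'$ exchanged shows that $A'P$ is ordinary. An ordinary line determines its pair of points, and the pairs $\{A,P\}$, $\{A',P\}$ are all different. Hence $t\ge 2(N-3)\ge N$, because $N\ge 6$.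
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ordinary}]
Let $\mathcal{S}$ be non-coplanar, so $N\ge 4$. If no $N-1$ of its points are coplanar, then $N\ge5$, since any three points are coplanar, and Proposition~\ref{prop:generic} gives $t(\mathcal{S})\ge N>N-1$. Such a set is not of the form described in the theorem.

Otherwise $\mathcal{S}=\mathcal{Q}\cup\{A\}$ with $\mathcal{Q}$ a set of $N-1$ points in a plane $\Pi$. Then $A\notin\Pi$, and $\mathcal{Q}$ is not collinear, since in either case $\mathcal{S}$ would be coplanar. A line through $A$ meets $\Pi$ in at most one point, so the $N-1$ lines from $A$ to the points of $\mathcal{Q}$ are distinct and ordinary. A line through two points of $\mathcal{Q}$ lies in $\Pi$ and avoids $A$, so the remaining ordinary lines of $\mathcal{S}$ are exactly those of $\mathcal{Q}$. Therefore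
\[
t(\mathcal{S})=N-1+t(\mathcal{Q})\ge N-1,
\]
with equality if and only if $t(\mathcal{Q})=0$, that is, if and only if $\mathcal{Q}$ is an SGC. This shows that a set with $t(\mathcal{S})=N-1$ has the stated form. Conversely, a non-collinear planar SGC $\mathcal{Q}$ together with a point off its plane is a non-coplanar set of the kind just treated, with $t(\mathcal{Q})=0$, so it has exactly $N-1$ ordinary lines.
\end{proof}

\begin{thebibliography}{1}

\bibitem{PS}
L.M. Pretorius and K.J. Swanepoel,
\emph{The Sylvester-Gallai Theorem, colourings and algebra},
arXiv:math/0606131 (2006).

\end{thebibliography}
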